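\title{A $4$-angulated category that is not a cluster tilting subcategory of a triangulated category}


\begin{abstract}
A $d$-cluster tilting subcategory $\mathcal{G}=\mathcal{G}[d]$ of a triangulated category is a weakly idempotent complete $(d+2)$-angulated category. We show that the converse fails for $d=2$. Let $k$ be a field of characteristic $2$ and $R=k[x]/(x^3)$. For every ring automorphism $\sigma$ of $R$ that fixes $x$ and is the identity modulo $x$, we put a $4$-angulated structure on the category of finitely generated free $R$-modules whose suspension applies $\sigma$ to matrix entries. If this category is equivalent to a $2$-cluster tilting subcategory $\mathcal{G}=\mathcal{G}[2]$ of a triangulated category, then $\sigma$ is the identity modulo $x^2$. The automorphism $t\mapsto t+x$ of $\mathbb{F}_2(t)[x]/(x^3)$ therefore gives an idempotent complete $4$-angulated category that does not arise from cluster tilting.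
\end{abstract}

\section{Higher angulated categories and cluster tilting}\label{sec:question}

In a triangulated category every morphism $f_0\colon A_0\to A_1$ is completed by one object, its cone, to a triangle. In a $(d+2)$-angulated category it is completed by $d$ objects to a longer sequence. Suitable subcategories of a triangulated category carry such a structure, obtained by splicing $d$ triangles and forgetting the intermediate objects. This paper is about whether the forgotten objects can always be recovered. We fix the definitions first.

\subsection{The axioms}\label{sub:axioms}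

Let $d\geq 1$ and let $\mathcal{F}$ be an additive category with an autoequivalence $\Sigma$. A \emph{sequence} $A$ is a diagram
\[
A_0\xrightarrow{f_0}A_1\xrightarrow{f_1}\cdots\xrightarrow{f_d}A_{d+1}\xrightarrow{f_{d+1}}\Sigma A_0 .
\]
We put $A_{d+2}=\Sigma A_0$, $A_{d+3}=\Sigma A_1$ and $f_{d+2}=\Sigma f_0$. A \emph{morphism} from $A=(A_j,f_j)$ to $B=(B_j,g_j)$ is a tuple $\varphi=(\varphi_0,\dots,\varphi_{d+1})$ with $\varphi_{j+1}f_j=g_j\varphi_j$ for $0\le j\le d+1$, where $\varphi_{d+2}=\Sigma\varphi_0$. Its \emph{cone} $C(\varphi)$ is the sequence with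
\[
C(\varphi)_j=A_{j+1}\oplus B_j,\qquad d_j=\begin{pmatrix}-f_{j+1}&0\\ \varphi_{j+1}&g_j\end{pmatrix}\qquad(0\le j\le d+1).
\]
A \emph{square} from $A$ to $B$ is a pair $(\varphi_0,\varphi_1)$ with $\varphi_1f_0=g_0\varphi_0$. A \emph{$(d+2)$-angulated category} in the sense of Geiss--Keller--Oppermann is a pair $(\mathcal{F},\Sigma)$ with a class of sequences, the \emph{$(d+2)$-angles}, satisfying the following axioms.
\begin{itemize}
\item[(F1)] (a) The class is closed under finite direct sums and direct summands. (b) For every object $P$ the sequence $P\xrightarrow{1}P\to0\to\cdots\to0\to\Sigma P$ is an angle. (c) Every morphism is the first morphism of an angle.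
\item[(F2)] A sequence $A$ is an angle if and only if its left rotation, the sequence $A_1\to\cdots\to\Sigma A_0\to\Sigma A_1$ with maps $f_1,\dots,f_{d+1},(-1)^d\Sigma f_0$, is an angle.
\item[(F3)] Every square between angles extends to a morphism.
\item[(F4)] The extension in (F3) can be chosen so that its cone is an angle.
\end{itemize}
An \emph{equivalence of $(d+2)$-angulated categories} $(\mathcal{F},\Sigma_{\mathcal{F}})\to(\mathcal{G},\Sigma_{\mathcal{G}})$ is a pair $(F,\phi)$ consisting of an additive equivalence $F$ and a natural isomorphism $\phi\colon F\Sigma_{\mathcal{F}}\to\Sigma_{\mathcal{G}}F$ such that a sequence $A$ is an angle in $\mathcal{F}$ if and only if the sequence with maps $Ff_0,\dots,Ff_d,\ \phi_{A_0}\circ Ff_{d+1}$ is an angle in $\mathcal{G}$.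

\subsection{Cluster tilting subcategories}\label{sub:ct}

Let $\mathcal{T}$ be a triangulated category whose shift $[1]$ is an autoequivalence. A full subcategory $\mathcal{G}\subseteq\mathcal{T}$ is \emph{functorially finite} if every object $X$ of $\mathcal{T}$ admits a morphism $G'\to X$ with $G'\in\mathcal{G}$ through which every morphism from an object of $\mathcal{G}$ to $X$ factors, and dually a morphism $X\to G''$. It is \emph{$d$-cluster tilting} if it is functorially finite and
\begin{align*}
\mathcal{G}&=\{X\in\mathcal{T}\mid \operatorname{Hom}_{\mathcal{T}}(\mathcal{G},X[i])=0\text{ for }1\le i\le d-1\}\\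
&=\{X\in\mathcal{T}\mid \operatorname{Hom}_{\mathcal{T}}(X,\mathcal{G}[i])=0\text{ for }1\le i\le d-1\}.
\end{align*}
By a theorem of Geiss--Keller--Oppermann, if $\mathcal{G}$ is $d$-cluster tilting and $\mathcal{G}[d]=\mathcal{G}$, then $(\mathcal{G},[d])$ is a $(d+2)$-angulated category. Its angles are the sequences $A$ in $\mathcal{G}$ that are spliced from triangles of $\mathcal{T}$: there are objects $Y_0=A_0,\,Y_1,\dots,Y_{d-1},\,Y_d=A_{d+1}$ of $\mathcal{T}$ and distinguished triangles
\[
Y_{j-1}\xrightarrow{u_j}A_j\xrightarrow{v_j}Y_j\xrightarrow{\partial_j}Y_{j-1}[1]\qquad(1\le j\le d)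
\]
such that $f_0=u_1$, $f_j=u_{j+1}v_j$ for $1\le j\le d-1$, $f_d=v_d$, and $f_{d+1}$ is the composite $\partial_1[d-1]\circ\cdots\circ\partial_{d-1}[1]\circ\partial_d$, with the sign conventions of Geiss--Keller--Oppermann. Below, $\mathcal{G}$ always carries this structure.

An additive category is \emph{weakly idempotent complete} if every split monomorphism has a cokernel, or equivalently every split epimorphism has a kernel. Every $\mathcal{G}$ as above has this property. Indeed, a split monomorphism $X\to Y$ in $\mathcal{T}$ lies in a triangle $X\to Y\to C\xrightarrow{0}X[1]$, so $Y\cong X\oplus C$ and $C$ is its cokernel; if $Y\in\mathcal{G}$ then $C\in\mathcal{G}$, because the vanishing conditions pass to direct summands.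

\subsection{The question}\label{sub:question}

The following question is posed in \cite{Kvamme}.

\begin{quote}
\textbf{Question.} Let $d\ge2$ and let $\mathcal{F}$ be a weakly idempotent complete $(d+2)$-angulated category. Is $\mathcal{F}$ equivalent, as a $(d+2)$-angulated category, to a $d$-cluster tilting subcategory $\mathcal{G}$ of a triangulated category with $\mathcal{G}[d]=\mathcal{G}$?
\end{quote}

Two facts suggest the answer yes. For $d=1$ the statement holds trivially: a $3$-angulated category is a triangulated category, and $\mathcal{T}$ is $1$-cluster tilting in itself. For all $d\ge2$ it is known to hold in the algebraic case. A triangulated category is \emph{algebraic} if it is triangle equivalent to the stable category of a Frobenius exact category, and a $(d+2)$-angulated category is \emph{algebraic}, in the sense of Jasso, if it is equivalent, as a $(d+2)$-angulated category, to the stable category of a $d$-Frobenius $d$-exact category with its standard structure. The known result is that every weakly idempotent complete algebraic $(d+2)$-angulated category is equivalent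 to a $d$-cluster tilting subcategory $\mathcal{G}=\mathcal{G}[d]$ of an algebraic triangulated category.

There is also a reason for doubt. In $\mathcal{G}$ the suspension $[d]$ is the $d$-th power of a functor that is defined on the ambient category, and nothing in (F1)--(F4) asks for such a root. We show that for $d=2$ this is a real constraint, and that the answer to the Question is no.

\section{The category $\mathcal{F}_\sigma$ and the results}\label{sec:results}

From now on $d=2$. Let $k$ be a field of characteristic $2$ and $R=k[x]/(x^3)$, with $k\subset R$ the constants. The \emph{residue} of $r\in R$ is its image $\bar r$ in $R/xR=k$. Every nonzero element of $R$ is a unit times $1$, $x$ or $x^2$, and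
\begin{equation}\label{eq:ann}
x^ir=0\iff r\in x^{3-i}R\qquad(i=1,2).
\end{equation}
Let $\sigma$ be a ring automorphism of $R$ with
\begin{equation}\label{eq:sigma}
\sigma(x)=x,\qquad \sigma(r)-r\in xR\quad\text{for all }r\in R.
\end{equation}
We do not assume that $\sigma(k)\subseteq k$.

The category $\mathcal{F}_\sigma$ has objects $R^n$ $(n\ge0)$, and its morphisms are matrices over $R$. The functor $\Sigma$ is the identity on objects and applies $\sigma$ to all matrix entries; it is an automorphism of $\mathcal{F}_\sigma$. Since $R$ is local, finitely generated projective $R$-modules are free. So $\mathcal{F}_\sigma$ is equivalent to $\operatorname{proj}R$, and it is idempotent complete: every idempotent endomorphism splits. In particular it is weakly idempotent complete. Consider the two \emph{minimal} sequences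
\[
M_i=\bigl(R\xrightarrow{x^i}R\xrightarrow{x^{3-i}}R\xrightarrow{x^i}R\xrightarrow{x^{3-i}}\Sigma R=R\bigr)\qquad(i=1,2)
\]
and, for an object $P$, the \emph{trivial} sequences
\begin{align*}
T^0(P)&=(P\xrightarrow{1}P\to0\to0\to\Sigma P), & T^1(P)&=(0\to P\xrightarrow{1}P\to0\to0),\\
T^2(P)&=(0\to0\to P\xrightarrow{1}P\to0), & T^3(P)&=(P\to0\to0\to\Sigma P\xrightarrow{1}\Sigma P).
\end{align*}
The \emph{angles} of $\mathcal{F}_\sigma$ are the sequences isomorphic to finite direct sums of copies of $M_1$, $M_2$ and $T^j(R)$ $(0\le j\le3)$.

\begin{theorem}\label{thm:angulated}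
With these angles, $(\mathcal{F}_\sigma,\Sigma)$ is a $4$-angulated category.
\end{theorem}

\begin{theorem}\label{thm:obstruction}
If $\mathcal{F}_\sigma$ is equivalent, as a $4$-angulated category, to a $2$-cluster tilting subcategory $\mathcal{G}=\mathcal{G}[2]$ of a triangulated category, then $\sigma(r)-r\in x^2R$ for all $r\in R$.
\end{theorem}

\begin{corollary}\label{cor:no}
Let $k=\mathbb{F}_2(t)$ and let $\sigma$ be given by $\sigma(g(t))=g(t+x)$ for $g\in k$ and $\sigma(x)=x$. Then $\mathcal{F}_\sigma$ is an idempotent complete $4$-angulated category that is not equivalent, as a $4$-angulated category, to any $2$-cluster tilting subcategory $\mathcal{G}=\mathcal{G}[2]$ of any triangulated category. Thus the answer to the Question is no, already for $d=2$.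
\end{corollary}

\begin{proof}
For $0\ne g\in\mathbb{F}_2[t]$ the element $g(t+x)$ lies in $g(t)+xR$, so it is a unit of $R$. Hence $t\mapsto t+x$ extends to a ring homomorphism $k\to R$, and then to $\sigma\colon R\to R$ by $x\mapsto x$. Modulo $x$ it is the identity. Since $\sigma^2(t)=t+2x=t$, we have $\sigma^2=\mathrm{id}$, so $\sigma$ is an automorphism satisfying \eqref{eq:sigma}. But $\sigma(t)-t=x\notin x^2R$. Now apply Theorems~\ref{thm:angulated} and~\ref{thm:obstruction}.
\end{proof}

Theorem~\ref{thm:angulated} is proved in Section~\ref{sec:axioms} and Theorem~\ref{thm:obstruction} in Section~\ref{sec:obstruction}. Section~\ref{sec:complements} records how little of the ambient category the obstruction uses, and for which fields $k$ it can be nonzero.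

\section{A suspension without a square root}\label{sec:idea}

The gap between the two theorems is the first-order term of $\sigma$. For $\lambda\in k$ define $D_\sigma(\lambda)\in k$ by
\begin{equation}\label{eq:D}
\sigma(\lambda)\equiv\lambda+D_\sigma(\lambda)\,x\pmod{x^2R}.
\end{equation}
Comparing coefficients of $x$ in $\sigma(\lambda\mu)=\sigma(\lambda)\sigma(\mu)$ shows that $D_\sigma$ is a derivation of $k$. For $r=\lambda+\mu x+\mu' x^2$ with $\lambda,\mu,\mu'\in k$ we have
\[
\sigma(r)-r=(\sigma(\lambda)-\lambda)+x(\sigma(\mu)-\mu)+x^2(\sigma(\mu')-\mu')\in D_\sigma(\lambda)x+x^2R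
\]
by \eqref{eq:sigma}. So the conclusion of Theorem~\ref{thm:obstruction} is equivalent to $D_\sigma=0$. In Corollary~\ref{cor:no} we have $D_\sigma(t)=1$.

\subsection*{What the $4$-angles allow}
Take $\lambda\in k$ and try to extend the square $(\lambda,\lambda)$ to an endomorphism $(\lambda,\lambda,\varphi_2,\varphi_3)$ of $M_2$, whose maps are $x^2,x,x^2,x$. By \eqref{eq:ann} the three remaining conditions $\varphi_2x=x\lambda$, $\varphi_3x^2=x^2\varphi_2$ and $\sigma(\lambda)x=x\varphi_3$ say that
\[
\varphi_2\equiv\lambda\ (\mathrm{mod}\ x^2),\qquad \varphi_3\equiv\varphi_2\ (\mathrm{mod}\ x),\qquad \varphi_3\equiv\sigma(\lambda)\ (\mathrm{mod}\ x^2).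
\]
They can be solved exactly when $\sigma(\lambda)\equiv\lambda$ modulo $x$; this is why the second condition in \eqref{eq:sigma} is needed for (F3). The middle condition is only a congruence modulo $x$, so any value of $D_\sigma(\lambda)$ is absorbed when we cross the map $x^2$. For $k=\mathbb{F}_2(t)$, $\sigma(t)=t+x$ and $\lambda=t$ the extension is
\[
\begin{array}{ccccccccc}
R&\xrightarrow{x^2}&R&\xrightarrow{x}&R&\xrightarrow{x^2}&R&\xrightarrow{x}&R\\
\downarrow{\scriptstyle t}&&\downarrow{\scriptstyle t}&&\downarrow{\scriptstyle t}&&\downarrow{\scriptstyle t+x}&&\downarrow{\scriptstyle \sigma(t)=t+x}\\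
R&\xrightarrow{x^2}&R&\xrightarrow{x}&R&\xrightarrow{x^2}&R&\xrightarrow{x}&R
\end{array}
\]
and every extension has $\varphi_3\equiv t+x$ modulo $x^2$. The axioms place no restriction on the jump $\varphi_3-\lambda\equiv D_\sigma(\lambda)x$.

\subsection*{What a square root would force}
Let $\eta$ be an automorphism of $R$ satisfying \eqref{eq:sigma}. Applying $\eta$ to $\eta(\lambda)\equiv\lambda+D_\eta(\lambda)x$ gives
\[
\eta^2(\lambda)\equiv\eta(\lambda)+\eta(D_\eta(\lambda))\,x\equiv\lambda+2D_\eta(\lambda)\,x\pmod{x^2R}.
\]
So $D_{\eta^2}=2D_\eta=0$ in characteristic $2$, and $t\mapsto t+x$ is not the square of such an $\eta$.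

Suppose now that $\mathcal{F}_\sigma$ is realized inside a triangulated category, with $R$ corresponding to an object $G$. Then $\sigma$ describes the action of $[2]=[1]\circ[1]$ on $\operatorname{End}(G)=R$. The functor $[1]$ does not give an automorphism of $R$ in the same way, because $\operatorname{Hom}(G,G[1])=0$ and $G[1]$ is not isomorphic to $G$. It does act on something slightly larger. Let $Z_i$ be a cone of $x^i\colon G\to G$. The image of $M_i$ is spliced from two triangles, and the second one shows that $Z_i[1]$ is again a cone of $x^i$. So a single shift $[1]$ carries the pair $(Z_1,Z_2)$ to a pair of the same kind. In Section~\ref{sec:obstruction} we attach to such a pair a function $\nu\colon k\to k$ that does not depend on the pair chosen, compute it before and after shifting, and obtain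
\[
D_\sigma=2\nu .
\]
Thus $\nu$ plays the part of $D_\eta$ for the missing square root $\eta$.

\section{Verification of the axioms}\label{sec:axioms}

We prove Theorem~\ref{thm:angulated}. All Hom groups of $\mathcal{F}_\sigma$ are killed by $2$, so we drop all signs in this section. Since $\Sigma$ is an automorphism, we extend every sequence to all $j\in\mathbb{Z}$ by $A_{j+4}=\Sigma A_j$ and $f_{j+4}=\Sigma f_j$, and every morphism by $\varphi_{j+4}=\Sigma\varphi_j$. Two facts are used repeatedly.
\begin{itemize}
\item[(E)] Every angle is exact as a $\mathbb{Z}$-indexed sequence of $R$-modules. For $T^j(R)$ this is visible, and for $M_i$ it is \eqref{eq:ann} together with $\sigma(x)=x$.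
\item[(I)] Every object $R^n$ is an injective $R$-module. By Baer's criterion it suffices to extend each homomorphism $x^iR\to R$ to $R$; it sends $x^i$ to an element killed by $x^{3-i}$, that is, to some $x^ir$, so it is multiplication by $r$.
\end{itemize}

\subsection{Axioms (F1) and (F2)}

\emph{(F1)(b).} For $P=R^n$ the sequence $T^0(P)$ is a direct sum of $n$ copies of $T^0(R)$. In the same way every $T^j(P)$ is an angle.

\emph{(F1)(c).} Let $f$ be a matrix over $R$. An entry divisible by the smallest power of $x$ divides all other entries, so row and column operations and induction give $f=Vf'U$ with $U,V$ invertible and $f'$ rectangular diagonal with entries in $\{1,x,x^2,0\}$. Thus $f'$ is a direct sum of maps $1,x,x^2\colon R\to R$, $R\to0$ and $0\to R$, which are the first maps of $T^0(R)$, $M_1$, $M_2$, $T^3(R)$ and $T^1(R)$. So there is an angle with maps $(f',f_1,f_2,f_3)$. The tuple $(U,V^{-1},1,1)$ is an isomorphism to it from the sequence $(f,\,f_1V^{-1},\,f_2,\,\sigma(U)^{-1}f_3)$, which is therefore an angle with first map $f$.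

\emph{(F1)(a).} Closure under finite direct sums holds by definition. For summands we use the Krull--Remak--Schmidt--Azumaya theorem: in an additive category in which idempotents split, a direct summand of a finite direct sum of objects with local endomorphism rings is isomorphic to a direct sum of some of these objects. Idempotents split in the category of sequences: if $(\epsilon_j)$ is an idempotent endomorphism of $A$, write $\epsilon_j=\iota_j\pi_j$ with $\pi_j\iota_j=1$ for $0\le j\le 3$, put $\pi_4=\Sigma\pi_0$, and take the sequence with maps $\pi_{j+1}f_j\iota_j$. An endomorphism of $T^j(R)$ is determined by one free component, so $\operatorname{End}(T^j(R))\cong R$ is local. An endomorphism of $M_i$ is a tuple $(\varphi_0,\dots,\varphi_3)\in R^4$ in which consecutive components become equal after multiplication by $x$ or $x^2$, so all $\varphi_j$ have the same residue. This residue defines a ring homomorphism $\operatorname{End}(M_i)\to k$, and an endomorphism outside its kernel has invertible components. Hence the non-units form an ideal, and $\operatorname{End}(M_i)$ is local.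

\emph{(F2).} Left rotation sends $(f_0,f_1,f_2,f_3)$ to $(f_1,f_2,f_3,\Sigma f_0)$ and $(\varphi_0,\varphi_1,\varphi_2,\varphi_3)$ to $(\varphi_1,\varphi_2,\varphi_3,\Sigma\varphi_0)$. It is an additive automorphism of the category of sequences, and it maps
\[
T^1(P)\mapsto T^0(P)\mapsto T^3(P)\mapsto T^2(\Sigma P),\qquad T^2(P)\mapsto T^1(P),\qquad M_i\mapsto M_{3-i},
\]
where the last formula uses $\sigma(x)=x$. Since $\Sigma R=R$, rotation permutes the six generating sequences, so a sequence is an angle if and only if its rotation is.

\subsection{Good squares and homotopies}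

Call a square between angles \emph{good} if it extends to a morphism whose cone is an angle. Axioms (F3) and (F4) say together that every square is good. A square between arbitrary angles is a pair of large matrices over $R$, and its cone is hard to recognize directly. We therefore find operations that preserve goodness, use them to reduce every square to a direct sum of a few $1\times1$ squares, and compute those cones by hand. Throughout, $A=(A_j,f_j)$ and $B=(B_j,g_j)$ are angles.

\begin{lemma}\label{lem:transport}
Direct sums of good squares are good. If $u\colon A'\to A$ and $v\colon B\to B'$ are isomorphisms of angles, then a square $(\varphi_0,\varphi_1)$ from $A$ to $B$ is good if and only if $(v_0\varphi_0u_0,v_1\varphi_1u_1)$ is good.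
\end{lemma}

\begin{proof}
Cones commute with direct sums. If $\varphi$ extends the square, then $v\varphi u$ extends the transported square, and the maps $\operatorname{diag}(u_{j+1},v_j^{-1})$ form an isomorphism $C(v\varphi u)\to C(\varphi)$: both composites from $C(v\varphi u)_j$ to $C(\varphi)_{j+1}$ have entries $f_{j+1}u_{j+1}$, $\varphi_{j+1}u_{j+1}$ and $g_jv_j^{-1}$. The converse follows by applying this to $u^{-1}$ and $v^{-1}$.
\end{proof}

As for complexes, a homotopy does not change the cone. A square from $A$ to $B$ is \emph{null-homotopic} if it has the form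
\begin{equation}\label{eq:homotopy}
(g_{-1}h_0+h_1f_0,\ \ g_0h_1+h_2f_1),\qquad h_0\colon A_0\to B_{-1},\quad h_1\colon A_1\to B_0,\quad h_2\colon A_2\to B_1,
\end{equation}
and two squares are \emph{homotopic} if their difference is null-homotopic.

\begin{lemma}\label{lem:homotopy}
A square homotopic to a good square is good.
\end{lemma}

\begin{proof}
Let $\varphi\colon A\to B$ extend the good square, with $C(\varphi)$ an angle, and let $h_0,h_1,h_2$ be as in \eqref{eq:homotopy}. Put $h_3=0$ and $h_{j+4}=\Sigma h_j$, so that $h_j\colon A_j\to B_{j-1}$ for all $j$. Let $\varphi'_j=\varphi_j+g_{j-1}h_j+h_{j+1}f_j$. Since $f_{j+1}f_j=0$ and $g_jg_{j-1}=0$ by (E),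
\[
\varphi'_{j+1}f_j=\varphi_{j+1}f_j+g_jh_{j+1}f_j=g_j\varphi_j+g_jh_{j+1}f_j=g_j\varphi'_j ,
\]
so $\varphi'$ is a morphism, and it extends the second square. Let $d_j,d'_j$ be the maps of $C(\varphi),C(\varphi')$ and let $S_j=\begin{pmatrix}1&0\\h_{j+1}&1\end{pmatrix}$. In characteristic $2$ we have $\varphi'_{j+1}+g_jh_{j+1}=\varphi_{j+1}+h_{j+2}f_{j+1}$, whence
\[
S_{j+1}d_j=\begin{pmatrix}f_{j+1}&0\\ \varphi_{j+1}+h_{j+2}f_{j+1}&g_j\end{pmatrix}=\begin{pmatrix}f_{j+1}&0\\ \varphi'_{j+1}+g_jh_{j+1}&g_j\end{pmatrix}=d'_jS_j .
\]
As $S_{j+4}=\Sigma S_j$, the $S_j$ form an isomorphism of sequences $C(\varphi)\to C(\varphi')$.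
\end{proof}

\begin{lemma}\label{lem:trivial}
Every square from or to a trivial angle $T^j(P)$ is null-homotopic. Consequently, if all squares between angles of the form $M_1^a\oplus M_2^b$ are good, then all squares are good.
\end{lemma}

\begin{proof}
In each case at most one $h_j$ is nonzero. Let first $A=T^j(P)$.
\begin{itemize}
\item $j=0$: here $f_0=1$, so $\varphi_1=g_0\varphi_0$; take $h_1=\varphi_0$.
\item $j=1$: here $A_0=0$ and $f_1=1$; take $h_2=\varphi_1$.
\item $j=2$: here $A_0=A_1=0$, and the square is zero.
\item $j=3$: here $A_1=0$, so $g_0\varphi_0=0$. By (E) the image of $\varphi_0$ lies in the image of $g_{-1}$, and $P$ is projective, so $\varphi_0=g_{-1}h_0$ for some $h_0$.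
\end{itemize}
Let now $B=T^j(P)$.
\begin{itemize}
\item $j=0$: here $g_0=1$, so $\varphi_0=\varphi_1f_0$; take $h_1=\varphi_1$.
\item $j=1$: here $B_0=0$, so $\varphi_1f_0=0$. By (E) the map $\varphi_1$ factors through $A_1/\ker f_1\cong\operatorname{im}f_1\subseteq A_2$, and by (I) it extends to $A_2$, so $\varphi_1=h_2f_1$ for some $h_2$.
\item $j=2$: here $B_0=B_1=0$, and the square is zero.
\item $j=3$: here $B_1=0$ and $g_{-1}=1_P$; take $h_0=\varphi_0$.
\end{itemize}
By Lemma~\ref{lem:transport} we may assume $A=A'\oplus T$ and $B=B'\oplus T'$, where $A',B'$ are sums of minimal angles and $T,T'$ are sums of trivial angles. Each block of a square from $A$ to $B$ is itself a square, and homotopies can be chosen block by block. So the square is homotopic to one whose only nonzero block goes from $A'$ to $B'$. This is the direct sum of a square from $A'$ to $B'$ and the zero squares $T\to0$ and $0\to T'$, whose cones are the left rotation of $T$ and $T'$. Lemmas~\ref{lem:transport} and~\ref{lem:homotopy} finish the proof.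
\end{proof}

\subsection{Squares between minimal angles}

Modulo homotopy, a square between sums of minimal angles is a problem of linear algebra over $k$. For a matrix $\psi$ over $R$ let $\bar\psi$ be the matrix of residues; then $\overline{\psi'\psi}=\bar\psi'\bar\psi$.

\begin{lemma}\label{lem:residues}
Let $(\varphi_0,\varphi_1)$ be a square from $M_1^a\oplus M_2^b$ to $M_1^c\oplus M_2^d$. Then
\begin{equation}\label{eq:residues}
\bar\varphi_0=\begin{pmatrix}\alpha&0\\ \beta&\delta\end{pmatrix},\qquad \bar\varphi_1=\begin{pmatrix}\alpha&\gamma\\ 0&\delta\end{pmatrix}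
\end{equation}
with $\alpha\in k^{c\times a}$, $\beta\in k^{d\times a}$, $\gamma\in k^{c\times b}$, $\delta\in k^{d\times b}$. Two squares with the same $(\alpha,\beta,\gamma,\delta)$ are homotopic.
\end{lemma}

\begin{proof}
The maps of source and target are diagonal matrices, so both the condition for a square and formula \eqref{eq:homotopy} can be read entry by entry. An entry from $M_i$ to $M_j$ is a pair $(r_0,r_1)\in R^2$ with $r_1x^i=x^jr_0$, and it is null-homotopic if it has the form $(x^{3-j}h_0+x^ih_1,\ x^jh_1+x^{3-i}h_2)$. The second column of the table solves $r_1x^i=x^jr_0$ by \eqref{eq:ann}; it gives the third column, which is \eqref{eq:residues}. The difference of two squares with the same residues has $r_0,r_1\in xR$ in each entry. In that case the second column shows that the equations in the last column can be solved, and the $h_j$ not mentioned are taken to be zero.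
\[
\begin{array}{c|c|c|c}
i\to j&\text{square}&\text{residues}&\text{null-homotopy if }r_0,r_1\in xR\\ \hline
1\to1& r_1-r_0\in x^2R&\bar r_0=\bar r_1& r_0=xh_1,\ \ r_1=xh_1+x^2h_2\\
2\to2& r_1-r_0\in xR&\bar r_0=\bar r_1& r_0=xh_0,\ \ r_1=xh_2\\
1\to2& r_1-xr_0\in x^2R&\bar r_1=0& r_0=xh_0,\ \ r_1=x^2h_2\\
2\to1& r_0-xr_1\in x^2R&\bar r_0=0& r_0=x^2h_0,\ \ r_1=xh_2
\end{array}
\]
\end{proof}

Multiplying the matrices in \eqref{eq:residues}, we find that the composite of a square with data $(\alpha,\beta,\gamma,\delta)$ followed by one with data $(\alpha',\beta',\gamma',\delta')$ has data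
\begin{equation}\label{eq:compose}
(\alpha'\alpha,\ \ \beta'\alpha+\delta'\beta,\ \ \alpha'\gamma+\gamma'\delta,\ \ \delta'\delta).
\end{equation}
To simplify the data by Lemma~\ref{lem:transport} we need automorphisms of whole angles, not only of squares. This is the step that depends on $\sigma$.

\begin{lemma}\label{lem:autos}
Let $U$ and $N$ be matrices over $k$, with $U$ invertible. The following tuples are morphisms of angles:
\begin{align*}
(U,U,U,U)&\colon M_1^a\to M_1^a, & (N,xN,N,xN)&\colon M_1^a\to M_2^b,\\
(U,U,U,\sigma(U))&\colon M_2^b\to M_2^b, & (xN,N,xN,N)&\colon M_2^b\to M_1^a.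
\end{align*}
Hence $M_1^a\oplus M_2^b$ has automorphisms with data $(U,0,0,V)$ for all $U\in GL_a(k)$, $V\in GL_b(k)$, and with data $(1,N,0,1)$ and $(1,0,N,1)$ for all $N$ of the appropriate size.
\end{lemma}

\begin{proof}
By \eqref{eq:sigma} we have $\sigma(W)x^2=x^2W$ for every matrix $W$ over $R$. The four conditions $\varphi_{j+1}f_j=g_j\varphi_j$, with $\varphi_4=\sigma(\varphi_0)$, read as follows.
\[
\begin{array}{c|cccc}
&j=0&j=1&j=2&j=3\\ \hline
(U,U,U,U)&Ux=xU&Ux^2=x^2U&Ux=xU&\sigma(U)x^2=x^2U\\
(U,U,U,\sigma(U))&Ux^2=x^2U&Ux=xU&\sigma(U)x^2=x^2U&\sigma(U)x=x\sigma(U)\\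
(N,xN,N,xN)&xNx=x^2N&Nx^2=x\,xN&xNx=x^2N&\sigma(N)x^2=x\,xN\\
(xN,N,xN,N)&Nx^2=x\,xN&xNx=x^2N&Nx^2=x\,xN&x\sigma(N)x=x^2N
\end{array}
\]
All of them hold. Direct sums of morphisms of the first two kinds have invertible components, since $\sigma(U)$ is invertible. The identity plus a morphism of the third or fourth kind has block unitriangular components.
\end{proof}

\begin{lemma}\label{lem:elementary}
Up to isomorphisms of source and target and up to homotopy, every square from $M_1^a\oplus M_2^b$ to $M_1^c\oplus M_2^d$ is a direct sum of the \emph{elementary squares}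
\[
(1,1)\colon M_i\to M_i,\qquad M_i\to0,\qquad 0\to M_i,\qquad (1,x)\colon M_1\to M_2,\qquad (x,1)\colon M_2\to M_1 .
\]
\end{lemma}

\begin{proof}
We compose with the automorphisms of Lemma~\ref{lem:autos} and follow the data by \eqref{eq:compose}. Write $\operatorname{diag}(I_s,0)$ for a rectangular matrix whose only nonzero entries are $s$ ones at the beginning of the diagonal.

\emph{Step 1.} Acting with $GL_c(k)$ on the target and $GL_a(k)$ on the source, make $\alpha=\operatorname{diag}(I_s,0)$.

\emph{Step 2.} A target automorphism $(1,N,0,1)$ replaces $\beta$ by $\beta+N\alpha$ and fixes $\alpha,\gamma,\delta$. The first $s$ columns of $N\alpha$ are those of $N$ and the others vanish, so we can clear the first $s$ columns of $\beta$. A source automorphism $(1,0,N,1)$ replaces $\gamma$ by $\gamma+\alpha N$ and fixes the rest, so we can clear the first $s$ rows of $\gamma$.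

\emph{Step 3.} Acting with $V\in GL_d(k)$ on the target and $W\in GL_b(k)$ on the source, make $\delta=\operatorname{diag}(I_u,0)$. This replaces $\beta$ by $V\beta$ and $\gamma$ by $\gamma W$, so the zero columns of $\beta$ and the zero rows of $\gamma$ survive.

\emph{Step 4.} A source automorphism $(1,N,0,1)$ replaces $\beta$ by $\beta+\delta N$. Taking for the first $u$ rows of $N$ those of $\beta$, we clear these rows and leave the others unchanged. A target automorphism $(1,0,N,1)$ replaces $\gamma$ by $\gamma+N\delta$. Taking for the first $u$ columns of $N$ those of $\gamma$, we clear these columns and leave the others unchanged.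

\emph{Step 5.} Now $\beta$ connects only the last $a-s$ copies of $M_1$ in the source with the last $d-u$ copies of $M_2$ in the target, and $\gamma$ connects only the last $b-u$ copies of $M_2$ in the source with the last $c-s$ copies of $M_1$ in the target. These four sets of summands are disjoint, and the corresponding rows and columns of $\alpha$ and $\delta$ are zero. General linear groups acting on these summands alone bring the remaining blocks of $\beta$ and $\gamma$ to the form $\operatorname{diag}(I,0)$ and change nothing else.

Each summand of source and target now meets at most one nonzero entry, which equals $1$. The squares $(1,1)$, $(1,x)$, $(x,1)$ have data $\alpha=1$ or $\delta=1$, $\beta=1$, $\gamma=1$, respectively. So, after reordering summands, our square has the same data as a direct sum of elementary squares, and Lemma~\ref{lem:residues} applies.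
\end{proof}

\begin{lemma}\label{lem:good}
The elementary squares are good.
\end{lemma}

\begin{proof}
The cones of $M_i\to0$ and $0\to M_i$ are the rotation $M_{3-i}$ and $M_i$.

Extend $(1,1)$ to the identity of $A=M_i$. On $A_{j+1}\oplus A_j$ the map of the cone is $(y,z)\mapsto(f_{j+1}y,\ y+f_jz)$. Use the coordinates $(y',z)$ with $y'=y+f_jz$, which are compatible with $\Sigma$. The image has second coordinate $y'$ and first coordinate $f_{j+1}y+f_{j+1}(y+f_jz)=0$. So the cone is isomorphic to $T^0(A_1)\oplus T^1(A_2)\oplus T^2(A_3)\oplus T^3(A_0)$.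

Extend $(1,x)$ to $(1,x,1,x)\colon M_1\to M_2$, as in Lemma~\ref{lem:autos}. The cone has maps
\[
d_0=d_2=\begin{pmatrix}x^2&0\\x&x^2\end{pmatrix},\qquad d_1=d_3=\begin{pmatrix}x&0\\1&x\end{pmatrix}.
\]
Let $(y,z)$ be the coordinates on the even terms and $(m,n)$ those on the odd terms, and put $y'=y+xz$, $m'=m+xn$. The map $d_0$ gives $n=xy+x^2z=xy'$ and $m'=x^2y+x(xy+x^2z)=0$. The map $d_1$ gives $z=m+xn=m'$ and $y'=xm+x(m+xn)=x^2n$. The coordinate changes have entries in $\mathbb{F}_2[x]$ and are fixed by $\sigma$, so they form an isomorphism of sequences. The coordinates $y',n$ span a copy of $M_1$, and the coordinates $z,m'$ span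
\[
(R\xrightarrow{0}R\xrightarrow{1}R\xrightarrow{0}R\xrightarrow{1}R)=T^1(R)\oplus T^3(R).
\]
So the cone is an angle.

Extend $(x,1)$ to $(x,1,x,1)\colon M_2\to M_1$. Its cone has maps $d_1,d_0,d_1,d_0$. This is the left rotation of the previous cone, hence an angle by (F2).
\end{proof}

By Lemmas~\ref{lem:elementary}, \ref{lem:good}, \ref{lem:transport} and~\ref{lem:homotopy}, every square between sums of minimal angles is good, and by Lemma~\ref{lem:trivial} every square is good. This proves (F3) and (F4) and completes the proof of Theorem~\ref{thm:angulated}.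

\section{The obstruction}\label{sec:obstruction}

\subsection{Splicing data}

Call an additive category $\mathcal{T}$ with an autoequivalence $[1]$ and a class of triangles \emph{pretriangulated} if it satisfies (TR1)--(TR3), that is, all axioms of a triangulated category except possibly the octahedral axiom. We use the following.
\begin{itemize}
\item \emph{Rotation} (TR2): $X\xrightarrow{f}Y\xrightarrow{g}Z\xrightarrow{h}X[1]$ is a triangle if and only if $Y\xrightarrow{g}Z\xrightarrow{h}X[1]\xrightarrow{-f[1]}Y[1]$ is.
\item \emph{Completion} (TR3): a commutative square on the first maps of two triangles extends to a morphism of triangles.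
\item Two standard consequences of (TR1)--(TR3): the functors $\operatorname{Hom}(W,-)$ and $\operatorname{Hom}(-,W)$ turn triangles into long exact sequences; and, by the five lemma, a morphism of triangles whose first two components are isomorphisms is an isomorphism.
\end{itemize}

\begin{definition}\label{def:datum}
A \emph{splicing datum} for $\sigma$ consists of a pretriangulated category $\mathcal{T}$, an object $G$ with $\operatorname{Hom}(G,G[1])=0$, a ring isomorphism $R\cong\operatorname{End}(G)$, which we treat as an identification, an isomorphism $\tau\colon G\to G[2]$ with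
\begin{equation}\label{eq:tau}
r[2]\,\tau=\tau\,\sigma(r)\qquad(r\in R),
\end{equation}
and, for $i=1,2$, two triangles
\[
(\Delta_i)\quad G\xrightarrow{x^i}G\xrightarrow{a_i}Z_i\xrightarrow{c_i}G[1],\qquad\qquad(\Delta'_i)\quad Z_i\xrightarrow{b_i}G\xrightarrow{x^i}G\xrightarrow{w_i}Z_i[1]
\]
such that
\begin{equation}\label{eq:splice}
b_ia_i=x^{3-i},\qquad c_i[1]\,w_i=\tau x^{3-i}.
\end{equation}
In words, the sequence $G\xrightarrow{x^i}G\xrightarrow{x^{3-i}}G\xrightarrow{x^i}G\xrightarrow{\tau x^{3-i}}G[2]$ is spliced from $(\Delta_i)$ and $(\Delta'_i)$.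
\end{definition}

\begin{proposition}\label{prop:main}
If a splicing datum for $\sigma$ exists, then $D_\sigma=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction} from Proposition~\ref{prop:main}]
Let $(F,\phi)\colon\mathcal{F}_\sigma\to\mathcal{G}\subseteq\mathcal{T}$ be an equivalence of $4$-angulated categories. Put $G=F(R)$ and identify $\operatorname{End}(G)$ with $R$ via $F$. Since $\Sigma R=R$, the map $\tau=\phi_R$ is an isomorphism $G\to G[2]$, and naturality of $\phi$ is \eqref{eq:tau}. We have $\operatorname{Hom}(G,G[1])=0$ because $\mathcal{G}$ is $2$-cluster tilting. The angle $M_i$ is sent to the angle of $\mathcal{G}$ with maps $x^i,x^{3-i},x^i,\tau x^{3-i}$, and Section~\ref{sub:ct} provides triangles $(\Delta_i)$, $(\Delta'_i)$ satisfying \eqref{eq:splice}. Sign conventions play no role here: since $2\cdot1_G=0$, every Hom group with a shift of $G$ as source or target is killed by $2$, and all maps above lie in such groups. So $D_\sigma=0$, which is the claim by Section~\ref{sec:idea}.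
\end{proof}

For the rest of the section we fix a splicing datum. Although the signs of all maps into or out of shifts of $G$ are immaterial, we keep them, so that the factor $2$ in $D_\sigma=2\nu$ remains visible. For $r\in R$ we write $r$ also for $r[1]$, which identifies $\operatorname{End}(G[1])$ with $R$. Using $\tau$ we obtain
\begin{equation}\label{eq:vanish}
\operatorname{Hom}(G[1],G)\cong\operatorname{Hom}(G[1],G[2])\cong\operatorname{Hom}(G,G[1])=0 .
\end{equation}

\subsection{Cone systems}

We shall compare the cones $Z_i$ with their shifts, so we develop the basic facts for arbitrary cones. A \emph{cone system} is a pair of triangles $G\xrightarrow{x^i}G\xrightarrow{a_i}Z_i\xrightarrow{c_i}G[1]$, $i=1,2$. In this subsection and the next the cone system is arbitrary.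

\begin{lemma}\label{lem:H}
For $i,j\in\{1,2\}$ and $r\in R$ the following hold.
\begin{itemize}
\item[(H1)] $a_ix^i=0$, $c_ia_i=0$, and $rc_i=0$ if and only if $r\in x^iR$.
\item[(H2)] The map $\operatorname{Hom}(Z_i,G)\to R$, $\psi\mapsto\psi a_i$, is injective with image $x^{3-i}R$. So there is a unique $b_i\colon Z_i\to G$ with $b_ia_i=x^{3-i}$; moreover $\operatorname{Hom}(Z_i,G)=Rb_i$, and $rb_i=0$ if and only if $r\in x^iR$.
\item[(H3)] The map $\operatorname{Hom}(G[1],Z_i)\to R$, $\psi\mapsto c_i\psi$, is injective with image $x^{3-i}R$. So there is a unique $e_i\colon G[1]\to Z_i$ with $c_ie_i=x^{3-i}$, and $\operatorname{Hom}(G[1],Z_i)=e_iR$.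
\item[(H4)] If $\psi\colon Z_i\to Z_j$ satisfies $\psi a_i=0$, then $\psi=e_jrc_i$ for some $r\in R$.
\end{itemize}
\end{lemma}

\begin{proof}
Consecutive maps of a triangle compose to zero, and $\operatorname{Hom}(-,G[1])$ gives an exact sequence $R\xrightarrow{-x^i}R\xrightarrow{c_i^*}\operatorname{Hom}(Z_i,G[1])$; this is (H1). By \eqref{eq:vanish}, $\operatorname{Hom}(-,G)$ and $\operatorname{Hom}(G[1],-)$ give exact sequences
\[
0\to\operatorname{Hom}(Z_i,G)\xrightarrow{a_i^*}R\xrightarrow{x^i}R,\qquad 0\to\operatorname{Hom}(G[1],Z_i)\xrightarrow{(c_i)_*}R\xrightarrow{-x^i}R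
\]
of $R$-modules, and \eqref{eq:ann} yields (H2) and (H3). In (H4), exactness of $\operatorname{Hom}(-,Z_j)$ gives $\psi=\psi'c_i$ with $\psi'\in\operatorname{Hom}(G[1],Z_j)=e_jR$.
\end{proof}

For the cone system $(\Delta_1),(\Delta_2)$ of the splicing datum, the map $b_i$ of (H2) is the given one, by \eqref{eq:splice}. We use constantly that $xc_1=0$ and $xb_1=0$.

The relation $x\cdot x=x^2$ and the scalars $\lambda\in k$ give commutative squares between the first maps of the two triangles. By (TR3) there are $p\colon Z_1\to Z_2$ over the square $(1,x)$, $q\colon Z_2\to Z_1$ over $(x,1)$, and $L_i\colon Z_i\to Z_i$ over $(\lambda,\lambda)$, that is,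
\begin{equation}\label{eq:adm}
pa_1=a_2x,\ \ c_2p=c_1;\qquad qa_2=a_1,\ \ c_1q=xc_2;\qquad L_ia_i=a_i\lambda,\ \ c_iL_i=\lambda c_i .
\end{equation}
We call maps $p,q$ satisfying their equations in \eqref{eq:adm} \emph{admissible}, and maps $L_i$ satisfying theirs \emph{lifts of $\lambda$}. They are not unique, but they all satisfy
\begin{equation}\label{eq:adm2}
pe_1=e_2x,\qquad b_2p=b_1,\qquad b_iL_i=\lambda b_i,\qquad L_ie_i=e_i\lambda .
\end{equation}
Indeed, by the injectivity in (H2) and (H3) it suffices to compute
\begin{gather*}
c_2pe_1=c_1e_1=x^2=c_2e_2x,\qquad b_2pa_1=b_2a_2x=x^2=b_1a_1,\\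
b_iL_ia_i=b_ia_i\lambda=x^{3-i}\lambda=\lambda b_ia_i,\qquad c_iL_ie_i=\lambda c_ie_i=x^{3-i}\lambda=c_ie_i\lambda .
\end{gather*}

There are two natural maps $Z_1\to Z_2$ that vanish on $a_1$: the map $e_2c_1$ through $G[1]$, and the map $a_2b_1$ through $G$, for which $a_2b_1a_1=a_2x^2=0$. We shall see that shifting exchanges the two kinds, so we need to know how they are related.

\begin{lemma}\label{lem:key}
For all $\mu\in k$ we have $e_2\mu c_1=-a_2\mu b_1$, and this map is zero only if $\mu=0$.
\end{lemma}

\begin{proof}
We compute $pqp$ in two ways. The composite $pq$ satisfies $pqa_2=pa_1=a_2x$ and $c_2pq=c_1q=xc_2$. The map $a_2b_2+e_2c_2$ satisfies the same two equations, because $b_2a_2=x$, $c_2e_2=x$ and $c_2a_2=0$. So $\psi=pq-a_2b_2-e_2c_2$ has $\psi a_2=0$ and $c_2\psi=0$. By (H4), $\psi=e_2rc_2$ for some $r\in R$, and $0=c_2\psi=xrc_2$. By (H1), $xr\in x^2R$, so $r\in xR$ and $\psi p=e_2rc_1=0$. With $b_2p=b_1$ and $c_2p=c_1$ this gives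
\[
pqp=a_2b_1+e_2c_1 .
\]
On the other hand $qpa_1=qa_2x=a_1x=0$, so $qp=e_1sc_1$ for some $s\in R$, and $pqp=pe_1sc_1=e_2xsc_1=0$. Hence $e_2c_1=-a_2b_1$. If $L_1$ is a lift of $\mu$, then
\[
e_2\mu c_1=e_2c_1L_1=-a_2b_1L_1=-a_2\mu b_1 .
\]
Suppose $a_2\mu b_1=0$. By exactness of $\operatorname{Hom}(Z_1,-)$ we have $\mu b_1=x^2b$ with $b\in\operatorname{Hom}(Z_1,G)=Rb_1$. Since $xb_1=0$, we get $\mu b_1=0$, and (H2) gives $\mu\in xR\cap k=0$.
\end{proof}

\subsection{The invariant $\nu$}

The scalar $\lambda$ commutes with $1$ and $x$, so $L_2p$ and $pL_1$ both lie over the square $(\lambda,x\lambda)$. Completions in (TR3) are not unique, and the two maps need not agree. Their difference is the invariant we want. It vanishes on $a_1$: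
\[
(L_2p-pL_1)a_1=L_2a_2x-pa_1\lambda=a_2\lambda x-a_2x\lambda=0 .
\]
By (H4) it equals $e_2nc_1$ with $n\in R$. As $xc_1=0$ we may replace $n$ by its residue, which is unique by Lemma~\ref{lem:key}. So there is a unique $\nu(\lambda)\in k$ with
\begin{equation}\label{eq:nu}
L_2p-pL_1=e_2\,\nu(\lambda)\,c_1 .
\end{equation}

\begin{lemma}\label{lem:nu}
The element $\nu(\lambda)$ depends neither on the choice of $p,L_1,L_2$ nor on the cone system.
\end{lemma}

\begin{proof}
Fix the cone system and change one map at a time. The difference of two choices vanishes on $a_i$, so (H4) applies.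
\begin{itemize}
\item Replacing $p$ by $p+e_2rc_1$ adds $L_2e_2rc_1-e_2rc_1L_1=e_2\lambda rc_1-e_2r\lambda c_1=0$.
\item Replacing $L_1$ by $L_1+e_1rc_1$ adds $-pe_1rc_1=-e_2xrc_1=0$.
\item If $L_2+e_2rc_2$ is another lift of $\lambda$, then $0=c_2e_2rc_2=xrc_2$, so $r\in xR$ by (H1). The replacement adds $e_2rc_2p=e_2rc_1=0$.
\end{itemize}
Let $G\xrightarrow{x^i}G\xrightarrow{a'_i}Z'_i\xrightarrow{c'_i}G[1]$ be a second cone system, with maps $b'_i,e'_i$. By (TR3) and the five lemma there are isomorphisms $\theta_i\colon Z_i\to Z'_i$ with $\theta_ia_i=a'_i$ and $c'_i\theta_i=c_i$. Then $c'_2\theta_2e_2=x$, so $e'_2=\theta_2e_2$ by uniqueness in (H3). The map $\theta_2p\theta_1^{-1}$ is admissible and the maps $\theta_iL_i\theta_i^{-1}$ are lifts of $\lambda$ for the second system, as one sees by substituting $a'_i=\theta_ia_i$ and $c'_i=c_i\theta_i^{-1}$ into \eqref{eq:adm}. Composing \eqref{eq:nu} with $\theta_2$ on the left and $\theta_1^{-1}$ on the right gives the right-hand side $e'_2\nu(\lambda)c'_1$.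
\end{proof}

\subsection{The shifted cone system}

So far the triangles $(\Delta'_i)$ have not been used. Let unprimed letters refer to the cone system $(\Delta_1),(\Delta_2)$. Rotating $(\Delta'_i)$ gives a second cone system
\[
G\xrightarrow{x^i}G\xrightarrow{a'_i}Z'_i\xrightarrow{c'_i}G[1],\qquad Z'_i=Z_i[1],\quad a'_i=w_i,\quad c'_i=-b_i[1].
\]
By \eqref{eq:splice}, $c'_i\circ(-a_i[1])=(b_ia_i)[1]=x^{3-i}$ and $\tau^{-1}c_i[1]\,a'_i=x^{3-i}$. Uniqueness in (H3) and (H2) gives
\begin{equation}\label{eq:primed}
e'_i=-a_i[1],\qquad b'_i=\tau^{-1}c_i[1].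
\end{equation}
Fix $\lambda\in k$, an admissible $p$ and lifts $L_1,L_2$ of $\lambda$. We ask whether their shifts are admissible maps and lifts for the primed system. Only $L_2[1]$ can fail, and its failure is the jump found in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:shift}
In the primed system, $p'=p[1]$ is admissible and $L'_1=L_1[1]$ is a lift of $\lambda$. There is $\rho\in k$ with
\begin{equation}\label{eq:rho}
L_2[1]\,a'_2=a'_2(\lambda+x\rho),
\end{equation}
and $L'_2=L_2[1]-a'_2\rho b'_2$ is a lift of $\lambda$. Moreover $\rho=D_\sigma(\lambda)$.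
\end{lemma}

\begin{proof}
Shifting $b_2p=b_1$ and $b_iL_i=\lambda b_i$ gives $c'_2p'=c'_1$ and $c'_iL_i[1]=\lambda c'_i$.

Since $b_2p=b_1$, (TR3) extends the square $(p,1)$ to a morphism $(\Delta'_1)\to(\Delta'_2)$. Its third component $y\in R$ satisfies $yx=x^2$ and $p[1]w_1=w_2y$. So $y\in x+x^2R$, and $w_2x^2=0$ gives $p'a'_1=a'_2x$.

Since $b_iL_i=\lambda b_i$, (TR3) extends $(L_i,\lambda)$ to an endomorphism of $(\Delta'_i)$. Its third component $y_i\in R$ satisfies $y_ix^i=x^i\lambda$ and $L_i[1]w_i=w_iy_i$. So $y_i\in\lambda+x^{3-i}R$. For $i=1$ we have $y_1\in\lambda+x^2R$ and $w_1x=0$, so $L_1[1]a'_1=a'_1\lambda$. For $i=2$ we only have $y_2\in\lambda+xR$, and $w_2x^2=0$; this gives \eqref{eq:rho}, with $\rho$ the coefficient of $x$ in $y_2$. From $b'_2a'_2=x$ we get $L'_2a'_2=a'_2(\lambda+x\rho)-a'_2\rho x=a'_2\lambda$, and from $c'_2a'_2=0$ we get $c'_2L'_2=\lambda c'_2$.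

Finally, shift $c_2L_2=\lambda[1]\,c_2$ to obtain $c_2[1]L_2[1]=\lambda[2]\,c_2[1]$. Substituting $c_2[1]=\tau b'_2$ and using \eqref{eq:tau}, we find $\tau b'_2L_2[1]=\lambda[2]\tau b'_2=\tau\sigma(\lambda)b'_2$, so $b'_2L_2[1]=\sigma(\lambda)b'_2$. Precomposing with $a'_2$ and using \eqref{eq:rho} and $b'_2a'_2=x$ gives
\begin{equation}\label{eq:last}
x(\lambda+x\rho)=\sigma(\lambda)\,x\quad\text{in }R.
\end{equation}
By \eqref{eq:ann}, $\sigma(\lambda)\equiv\lambda+\rho x$ modulo $x^2R$, which is $\rho=D_\sigma(\lambda)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]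
Write $\nu=\nu(\lambda)$ and $\kappa=L_2p-pL_1$. We compute $\kappa[1]$ in two ways. First, by \eqref{eq:nu}, Lemma~\ref{lem:key}, \eqref{eq:primed} and $c'_1=-b_1[1]$,
\[
\kappa[1]=(e_2\nu c_1)[1]=-(a_2\nu b_1)[1]=-e'_2\nu c'_1 .
\]
Second, by Lemma~\ref{lem:shift} and the relation $b'_2p'=b'_1$ from \eqref{eq:adm2},
\[
\kappa[1]=L_2[1]p'-p'L_1[1]=(L'_2p'-p'L'_1)+a'_2\rho b'_1=e'_2\nu c'_1+a'_2\rho b'_1 ,
\]
where the last equality holds because the primed system has the same invariant $\nu$, by Lemma~\ref{lem:nu}. Comparing the two and applying Lemma~\ref{lem:key} to the primed system, we get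
\[
a'_2\rho b'_1=-2e'_2\nu c'_1=2a'_2\nu b'_1 .
\]
So $a'_2(\rho-2\nu)b'_1=0$, and Lemma~\ref{lem:key} gives $\rho=2\nu$. Thus $D_\sigma(\lambda)=2\nu(\lambda)=0$, since $k$ has characteristic $2$.
\end{proof}

\begin{remark}\label{rem:hyp}
In the proof of Proposition~\ref{prop:main} the characteristic enters only in the last equality; without it the argument ends with $D_\sigma=2\nu$ and gives no vanishing. The relation $x^3=0$, with $x^2\neq0$, leaves room for \eqref{eq:last} to detect $D_\sigma$: in $k[x]/(x^2)$ one has $\sigma(\lambda)x=\lambda x$ for every $\sigma$ that is the identity modulo $x$. The vanishing of $\operatorname{Hom}(G,G[1])$ is used through \eqref{eq:vanish}, for the injectivity in (H2) and (H3), which makes $b_i$ and $e_i$ unique.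
\end{remark}

\section{Complements}\label{sec:complements}

\begin{theorem}\label{thm:complements}
Let $k,R,\sigma$ be as in Section~\ref{sec:results}, and suppose that $\sigma(\lambda)-\lambda\notin x^2R$ for some $\lambda\in k$.
\begin{enumerate}
\item There is no splicing datum for $\sigma$ in the sense of Definition~\ref{def:datum}; the category $\mathcal{T}$ there is not required to satisfy the octahedral axiom.
\item The $4$-angulated category $\mathcal{F}_\sigma$ is not algebraic.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(3)] For a field $k$ of characteristic $2$, an automorphism $\sigma$ satisfying \eqref{eq:sigma} with $\sigma(\lambda)-\lambda\notin x^2R$ for some $\lambda\in k$ exists if and only if $k$ is imperfect. For $k=\mathbb{F}_2(t)$ and $\sigma(t)=t+x$, the category $\mathcal{F}_\sigma$ is $\mathbb{F}_2(t^4)$-linear, Hom-finite and Krull--Schmidt with a single indecomposable object up to isomorphism, and $\Sigma^2=\mathrm{id}$.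
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The hypothesis says $D_\sigma\ne0$, so this is Proposition~\ref{prop:main}.

(2) The category $\mathcal{F}_\sigma$ is weakly idempotent complete. If it were algebraic, the known result quoted in Section~\ref{sub:question} would make it equivalent to a $2$-cluster tilting subcategory $\mathcal{G}=\mathcal{G}[2]$ of a triangulated category, contradicting Theorem~\ref{thm:obstruction}.

(3) Let $k$ be perfect and $\lambda\in k$. Write $\lambda=\mu^4$ and $\sigma(\mu)=\mu+xn$ with $n\in R$. Then $\sigma(\lambda)=\mu^4+x^4n^4=\lambda$.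

Let $k$ be imperfect, and write $k^2$, $k^4$ for the subfields of squares and fourth powers. A \emph{$2$-basis} of $k$ is a family $(s_j)_{j\in J}$ in $k$ such that the monomials in the $s_j$ with exponents in $\{0,1\}$ form a basis of $k$ over $k^2$. Every field of characteristic $2$ has one, and it is nonempty because $k\ne k^2$; fix an index $0\in J$. The Frobenius isomorphism $k\to k^2$ shows that the monomials in the $s_j^2$ with exponents in $\{0,1\}$ form a basis of $k^2$ over $k^4$. Multiplying the two bases, we see that the monomials in the $s_j$ with exponents in $\{0,1,2,3\}$ form a basis of $k$ over $k^4$. The algebra $k^4[S_j]_{j\in J}/(S_j^4-s_j^4)$ is spanned by the corresponding monomials in the $S_j$, so $S_j\mapsto s_j$ is an isomorphism onto $k$. Since $(s_0+x)^4=s_0^4$ in $R$, there is a homomorphism of $k^4$-algebras $k\to R$ with $s_0\mapsto s_0+x$ and $s_j\mapsto s_j$ for $j\ne0$. Extend it to $\sigma\colon R\to R$ by $x\mapsto x$. On the generators $s_j,x$ of the $k^4$-algebra $R$, the map $\sigma^2$ is the identity and $\sigma$ is the identity modulo $x$. So $\sigma$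 is an automorphism satisfying \eqref{eq:sigma}, and $\sigma(s_0)-s_0=x\notin x^2R$.

Let finally $k=\mathbb{F}_2(t)$ and $\sigma(t)=t+x$. Then $\sigma(t^4)=t^4+x^4=t^4$, so $\sigma$ fixes $\mathbb{F}_2(t^4)$, and $\Sigma$ is linear over this field. The ring $R$ is finite-dimensional over it, so all Hom spaces are. Every object is a finite direct sum of copies of $R$, whose endomorphism ring is local; hence $\mathcal{F}_\sigma$ is Krull--Schmidt with $R$ as its only indecomposable object. Lastly, $\Sigma^2=\mathrm{id}$ because $\sigma^2=\mathrm{id}$, as shown in the proof of Corollary~\ref{cor:no}.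
\end{proof}

\begin{thebibliography}{1}
\bibitem{Kvamme} Sondre Kvamme, \emph{Higher extension closure and $d$-exact categories}, arXiv:2502.21064 (2025).
\end{thebibliography}
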